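\title{The inner radius of one-dimensional internal DLA with stable jumps}

\begin{abstract}
We consider internal diffusion limited aggregation on $\mathbb{Z}$ driven by a symmetric random walk in the domain of normal attraction of an $\alpha$-stable law, $\alpha\in(1,2)$. We prove that the inner radius $r_m$ of the cluster after $m$ steps satisfies $r_m/m\to\Gamma(\frac{1+\alpha}{2})/(\sqrt{\pi}\,\Gamma(\frac{\alpha}{2}))$ almost surely, and that the rescaled cluster converges to an explicit density, equal to $1$ on an interval and strictly decreasing outside it. Both limits hold whenever $1-\mathbb{E}e^{itX}$ is regularly varying at $0$ with index $\alpha\in(1,2]$. The proof compares the cluster with an explicit approximate solution of a discrete obstacle problem; a single energy estimate yields the lower bound, the upper bound and the limiting density.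
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be an integer-valued random variable with characteristic function $\phi(t)=\mathbb{E}e^{itX}$, and let $S_n=X_1+\dots+X_n$ be the random walk on $\mathbb{Z}$ with i.i.d.\ increments distributed as $X$. \emph{Internal diffusion limited aggregation} (IDLA) driven by $X$ is the following growing sequence of random sets. Put $\mathfrak{C}_0=\{0\}$. For $m\ge1$, start an independent copy of the walk at the origin, run it until its first visit to a site outside $\mathfrak{C}_{m-1}$, and let $\mathfrak{C}_m$ be $\mathfrak{C}_{m-1}$ together with that site. The \emph{inner radius} of the cluster is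
\[
r_m=\max\{r\ge0:\ \{-r,-r+1,\dots,r\}\subseteq\mathfrak{C}_m\}.
\]
Since $|\mathfrak{C}_m|=m+1$, we have $r_m\le m/2$, and $(2r_m+1)/(m+1)$ is the fraction of the cluster that lies in its largest symmetric interval without holes.

For the simple walk, $X=\pm1$, the cluster is an interval $\{-L,\dots,m-L\}$, and by the gambler's ruin formula the next particle settles on the right with probability $(L+1)/(m+2)$: the shorter side is favored, and one expects $r_m\approx m/2$. A walk with long jumps can leap over the vacant sites next to the cluster and leave holes behind. Whether this matters on the scale $m$ depends on the tail of $X$. We use two hypotheses.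
\begin{itemize}
\item[(I)] The walk is irreducible on $\mathbb{Z}$: every integer is reachable from $0$.
\item[(S$_\alpha$)] $X$ is symmetric (it has the law of $-X$), and $\lim_{t\to0}|t|^{-\alpha}(1-\phi(t))=\beta\in(0,\infty)$.
\end{itemize}
Equivalently to (S$_\alpha$), $X$ is symmetric and in the domain of normal attraction of a symmetric $\alpha$-stable law. For $\alpha\in(1,2)$ this implies $\mathbb{E}|X|<\infty$ and $\mathbb{E}X=0$, but $\mathbb{E}X^2=\infty$.

Two results are known. If (I) holds, $\mathbb{E}X=0$ and $\mathbb{E}X^2<\infty$, then $r_m/m\to1/2$ almost surely. If (I) and (S$_\alpha$) hold with $\alpha\in(1,2)$, then there are constants $0<c_\alpha\le c'_\alpha<1/2$ such that almost surely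
\[
c_\alpha\le\liminf_{m\to\infty}\frac{r_m}{m}\le\limsup_{m\to\infty}\frac{r_m}{m}\le c'_\alpha,
\]
and one may take $c_\alpha=\frac{(\alpha-1)(2-\alpha)^{2-\alpha}}{(4-\alpha)(3-\alpha)^3}$. So in the stable case a positive fraction of the cluster lies inside the inner interval and a positive fraction lies outside. The problem, posed by da Costa, Thacker and Wade \cite{DTW}, is this: under (I) and (S$_\alpha$) with $\alpha\in(1,2)$, is $\liminf_m r_m/m$ almost surely equal to a constant $\ell_\alpha$, and if so, what is its value?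

The answer is yes, and the full limit exists. Let $\mathrm{B}(a,b)=\int_0^1v^{a-1}(1-v)^{b-1}\,dv=\Gamma(a)\Gamma(b)/\Gamma(a+b)$ be the beta function, and for $\alpha\in(1,2]$ put
\begin{equation}\label{eq:B}
B=\mathrm{B}\Bigl(\frac12,\frac\alpha2\Bigr)=\int_{-1}^1(1-z^2)^{\alpha/2-1}\,dz,\qquad
\ell_\alpha=\frac1B=\frac{\Gamma(\frac{1+\alpha}{2})}{\sqrt\pi\,\Gamma(\frac\alpha2)}.
\end{equation}

\begin{theorem}\label{thm:radius}
Assume \emph{(I)} and \emph{(S$_\alpha$)} with $\alpha\in(1,2)$. Then $r_m/m\to\ell_\alpha$ almost surely.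
\end{theorem}

The constant depends neither on $\beta$ nor on other details of $X$. Since $\mathrm{B}(\frac12,\cdot)$ is strictly decreasing, with $\mathrm{B}(\frac12,\frac12)=\pi$ and $\mathrm{B}(\frac12,1)=2$, the constant $\ell_\alpha$ increases strictly from $1/\pi$ (as $\alpha\downarrow1$) to $1/2$ (as $\alpha\uparrow2$).

We prove a more general statement, which also describes the part of the cluster outside the inner interval. Write $s_\alpha=\sin\frac{\pi\alpha}{2}$. For $\alpha\in(1,2)$ let $\nu$ be the function on $\mathbb{R}$ with $\nu(y)=1$ for $|y|\le1$ and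
\begin{equation}\label{eq:nu}
\nu(y)=\frac{s_\alpha}{\pi|y|}\int_0^{1/(y^2-1)}\frac{v^{\alpha/2-1}\bigl(1-(y^2-1)v\bigr)^{1/2}}{1+v}\,dv,\qquad|y|>1.
\end{equation}
For $\alpha=2$ let $\nu=\mathbf{1}_{[-1,1]}$. The function $1-\phi$, which is real and even for symmetric $X$, is \emph{regularly varying at $0$ with index $\alpha$} if it is positive near $0$ (off $0$) and $(1-\phi(\lambda t))/(1-\phi(t))\to\lambda^\alpha$ as $t\downarrow0$ for every $\lambda>0$. This holds under (S$_\alpha$).

\begin{theorem}\label{thm:main}
Assume \emph{(I)}, that $X$ is symmetric, and that $1-\phi$ is regularly varying at $0$ with index $\alpha\in(1,2]$. Then almost surely $r_m/m\to\ell_\alpha$, and $\frac1m\sum_{x\in\mathfrak{C}_m}\delta_{x/m}$ converges weakly to the probability measure with density $x\mapsto\nu(x/\ell_\alpha)$. This density equals $1$ on $[-\ell_\alpha,\ell_\alpha]$; for $\alpha<2$ it is, outside this interval, less than $1$ and strictly decreasing in $|x|$.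
\end{theorem}

Theorem~\ref{thm:main} contains Theorem~\ref{thm:radius}, and \emph{its hypotheses are in force from now on}. For $\alpha<2$ the cluster thus consists of a solid core holding the fraction $2\ell_\alpha$ of the sites and a partially filled halo holding the rest.

Section~\ref{sec:idea} explains where $B$ and $\nu$ come from and proves the deterministic stability lemma for an obstacle problem on which the proof rests; the simple walk is worked by hand there. The cluster and the profile $\nu$ are both approximate solutions of this obstacle problem. For $\nu$ this is shown in Sections~\ref{sec:walk} and~\ref{sec:profile} (scaling limit of the Green function, and an explicit computation for the stable process), for the cluster in Section~\ref{sec:frozen}. Sections~\ref{sec:energy} and~\ref{sec:proof} combine the two.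

\section{The constant and the method}\label{sec:idea}

\subsection{A balance of exit laws}\label{sec:heuristic}

Let $Y$ be the symmetric $\alpha$-stable process, that is, the L\'evy process (right-continuous paths with left limits, stationary independent increments) with $\mathbb{E}e^{i\theta(Y_t-Y_0)}=e^{-t|\theta|^\alpha}$; for $\alpha=2$ it is $\sqrt2$ times Brownian motion. It is the scaling limit of the walk (Section~\ref{sec:walk}). We write $\mathbb{P}_x$, $\mathbb{E}_x$ for the law of $Y$, and also of the walk, started at $x$, and put $\tau_R=\inf\{t\ge0:|Y_t|\ge R\}$. By Blumenthal, Getoor and Ray \cite[Theorem A]{BGR}, for $\alpha<2$ and $|x|<1$ the law of $Y_{\tau_1}$ under $\mathbb{P}_x$ has the density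
\begin{equation}\label{eq:BGR}
q_x(y)=\frac{s_\alpha}{\pi}\Bigl(\frac{1-x^2}{y^2-1}\Bigr)^{\alpha/2}\frac1{|x-y|},\qquad|y|>1.
\end{equation}
The process leaves $(-1,1)$ by a jump, so a walk leaving $(-N,N)$ overshoots by a distance of order $N$. This is what creates the halo.

The following argument is not a proof, but it produces both $B$ and $\nu$. Consider the cluster when $MN$ particles have been released, and suppose that it fills $(-N,N)$ and has a density $\nu(y)<1$ near $yN$ for $|y|>1$. A particle that lands in a region with a positive density of holes should find a hole within distance $o(N)$. So every particle either settles in $(-N,N)$ or settles essentially where it first leaves $(-N,N)$. Let the particles of the first kind continue as \emph{ghosts} until they leave $(-N,N)$. The exit positions of all $MN$ walks, real or ghost, are those of independent walks from $0$, and exactly one ghost starts from each site of $(-N,N)$. Subtracting the ghosts gives, after scaling,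
\begin{equation}\label{eq:balance}
\nu(y)=Mq_0(y)-\int_{-1}^1q_x(y)\,dx,\qquad|y|>1.
\end{equation}
Both terms blow up at the boundary. As $y\downarrow1$, the right side multiplied by $\frac{\pi}{s_\alpha}(y^2-1)^{\alpha/2}$ tends, by monotone convergence, to
\[
M-\int_{-1}^1\frac{(1-x^2)^{\alpha/2}}{1-x}\,dx=M-\int_{-1}^1(1-x^2)^{\alpha/2-1}(1+x)\,dx=M-B.
\]
An occupation density lies in $[0,1]$, which forces $M=B$. Hence $m\approx BN$ when the inner radius is $N$, and $r_m/m\approx1/B$. With $M=B$ the right side of \eqref{eq:balance} is the function \eqref{eq:nu} (Lemma~\ref{lem:nu}). For $\alpha=2$ the process exits at $\pm1$, with probabilities $\frac{1\pm x}2$ from $x$; the balance leaves an atom of mass $\frac M2-1$ at each endpoint, and this vanishes for $M=2=B$.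

\subsection{An obstacle problem and its stability}\label{sec:obstacle}

The argument above assumes the shape of the cluster. To prove the shape we need a characterization that the cluster satisfies by construction and that determines it in a stable way.

Let $p(k)=\mathbb{P}(X=k)$ and $Ph(x)=\sum_kp(k)h(x+k)$. For a finite set $D\subset\mathbb{Z}$ let $\tau=\tau_D=\min\{k\ge0:S_k\notin D\}$, let $P_D=(p(y-x))_{x,y\in D}$ be the kernel of the walk killed outside $D$, and let
\[
G_D(x,z)=\mathbb{E}_x\#\{k<\tau:S_k=z\},\qquad x\in D,\ z\in\mathbb{Z},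
\]
be the Green function. It vanishes for $z\notin D$, and on $D\times D$ it is the matrix $\sum_{k\ge0}P_D^k$. Write $\langle g,h\rangle=\sum_{x\in D}g(x)h(x)$, and call $\mathcal{E}(w)=\langle w,G_Dw\rangle$ the \emph{energy} of $w:D\to\mathbb{R}$.

\begin{lemma}\label{lem:form}
The walk leaves every finite set $D$ almost surely, $G_D=(I-P_D)^{-1}$, and $G_D$ is symmetric positive definite. For $h:D\to\mathbb{R}$, extended by $0$ to $\mathbb{Z}$,
\begin{equation}\label{eq:dirichlet}
\langle h,(I-P_D)h\rangle=\frac12\sum_kp(k)\sum_{x\in\mathbb{Z}}\bigl(h(x+k)-h(x)\bigr)^2.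
\end{equation}
For all $w,h:D\to\mathbb{R}$ and $z\in D$,
\begin{align}
|G_Dw(z)|&\le\mathcal{E}(w)^{1/2}\,G_D(z,z)^{1/2},\label{eq:CS1}\\
|\langle w,h\rangle|&\le\mathcal{E}(w)^{1/2}\,\langle h,(I-P_D)h\rangle^{1/2}.\label{eq:CS2}
\end{align}
\end{lemma}

\begin{proof}
By (I) and symmetry, $p(k)>0$ for some $k\ge1$. If $jk$ exceeds the diameter of $D$, then from any site of $D$ the walk leaves $D$ within $j$ steps with probability at least $p(k)^j$. So $\tau$ has a geometric tail, $G_D$ is finite, $P_D^n\to0$, and $(I-P_D)\sum_{k<n}P_D^k=I-P_D^n$ gives $G_D=(I-P_D)^{-1}$. Since $\sum_x(h(x+k)-h(x))^2=2\sum_xh(x)^2-2\sum_xh(x)h(x+k)$, averaging over $k$ gives \eqref{eq:dirichlet}. The matrix $I-P_D$ is symmetric because $p$ is even, nonnegative definite by \eqref{eq:dirichlet}, and invertible; so it is positive definite, and so is its inverse. The Cauchy--Schwarz inequality $|\langle w,G_Dg\rangle|\le\mathcal{E}(w)^{1/2}\mathcal{E}(g)^{1/2}$ gives \eqref{eq:CS1} for $g=\delta_z$ and \eqref{eq:CS2} for $g=(I-P_D)h$.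
\end{proof}

Fix a finite $D\ni0$ and a number $M>0$. Imagine $M$ particles released at $0$ and removed when they leave $D$, with mass $\rho(z)\in[0,1]$ settling at $z$, and let $u(z)$ be the number of departures from $z$, the \emph{odometer}. If the departing mass were distributed exactly according to $p$, the balance at each site (initial mass plus arrivals equals departures plus settled mass) would read $M\delta_0+P_Du=u+\rho$, that is, $u=u_\rho$ with
\begin{equation}\label{eq:urho}
u_\rho=G_D(M\delta_0-\rho).
\end{equation}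
Moreover, $u\ge0$, and particles depart only from full sites. We say that $\rho:D\to[0,1]$ solves the \emph{obstacle problem} if
\begin{equation}\label{eq:obstacle}
u_\rho\ge0\ \text{ on }D,\qquad u_\rho(z)=0\ \text{ whenever }\rho(z)<1.
\end{equation}

\begin{example}[Simple walk]\label{ex:srw}
Let $X=\pm1$ with probability $\frac12$, $M=2n+1$ with $n\ge1$, and $D\supseteq\{-n,\dots,n\}$. Then $\rho=\mathbf{1}_{\{-n,\dots,n\}}$ solves the obstacle problem, with
\[
u(x)=(n-|x|)(n+1-|x|)\ \text{ for }|x|\le n,\qquad u(x)=0\ \text{ otherwise.}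
\]
Indeed, $(I-P)u(x)=-\frac12\bigl(u(x+1)-2u(x)+u(x-1)\bigr)$. For $1\le x\le n$ the three values are those of $j\mapsto j(j+1)$ at $j=n-x-1,\,n-x,\,n-x+1$ (also for $x=n$, where $j=-1$ gives $0$), whose second difference is $2$, so $(I-P)u(x)=-1$. At $0$ we get $u(0)-u(1)=2n=M-1$, and for $|x|>n$ we get $0$. Thus $(I-P_D)u=M\delta_0-\rho$ and $u=u_\rho$. With $N=M/2$, the odometer is $u(x)=(N-|x|)^2-\frac14$: it has order $N^2$ inside and vanishes to second order at the edge.
\end{example}

The solution of \eqref{eq:obstacle} is unique, and the proof of uniqueness tolerates errors. We allow errors of two kinds: for $\rho'$ (later the cluster) there is an odometer $U$ that satisfies the sign conditions exactly and the linear relation \eqref{eq:urho} approximately; for $\rho$ (later the profile $\nu$) the function $u_\rho$ itself satisfies the sign conditions approximately. Write $a^-=\max(-a,0)$.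

\begin{lemma}[Stability]\label{lem:stability}
Let $\rho,\rho':D\to[0,1]$ and $\Delta\ge0$. Suppose that $U:D\to[0,\infty)$ vanishes where $\rho'<1$ and satisfies $|U-u_{\rho'}|\le\Delta$ on $D$. Then
\[
\mathcal{E}(\rho-\rho')\le\Delta|D|+\sum_{z:\,\rho(z)=1}u_\rho(z)^-+\sum_{z:\,\rho(z)<1}|u_\rho(z)|.
\]
\end{lemma}

\begin{proof}
Let $w=\rho-\rho'$. Then $|w|\le1$ and $G_Dw=u_{\rho'}-u_\rho$, so $\mathcal{E}(w)=\sum_zw\,u_{\rho'}-\sum_zw\,u_\rho$.

In the first sum, if $u_{\rho'}(z)>\Delta$ then $U(z)>0$, hence $\rho'(z)=1$, $w(z)\le0$, and the term is nonpositive. Otherwise $-\Delta\le U(z)-\Delta\le u_{\rho'}(z)\le\Delta$, and the term is at most $\Delta$.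

In the second sum, if $\rho(z)=1$ then $w(z)\in[0,1]$, so $-w(z)u_\rho(z)\le u_\rho(z)^-$; if $\rho(z)<1$ we use $-w(z)u_\rho(z)\le|u_\rho(z)|$.
\end{proof}

If $\rho$ and $\rho'$ both solve \eqref{eq:obstacle}, the lemma with $U=u_{\rho'}$ and $\Delta=0$ gives $\mathcal{E}(\rho-\rho')=0$, so $\rho=\rho'$. In Example~\ref{ex:srw} the right side reduces to $\Delta|D|$: any set of sites that admits an odometer with error $\Delta=o(N^2)$ in a domain of size $O(N)$ is at energy distance $o(N^3)$ from the interval.

In general, let $b(N)$ be the time scale on which the walk moves a distance $N$ (of order $N^\alpha$ under (S$_\alpha$)), and let $|D|$ and $M$ have order $N$. We shall see that $G_D=O(b(N)/N)$, so odometers have order $b(N)$ and energies have order at most $Nb(N)$. The goal is the bound $o(Nb(N))$ for the energy of the difference $w$ between profile and cluster. Then \eqref{eq:CS1} shows that the two odometers differ by $o(b(N))$ \emph{at every site}; where the odometer of the profile is at least $cb(N)$, the true odometer is positive and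 the site is occupied, which bounds $r_m$ from below. And \eqref{eq:CS2}, with a smooth $h$, shows that the cluster has density $\nu$; as $\nu<1$ outside $[-1,1]$, there are holes there, which bounds $r_m$ from above.

\section{The Green function and its scaling limit}\label{sec:walk}

\subsection{Conventions and the time scale}

Put $\psi=1-\phi$ and $b(s)=1/\psi(1/s)$. Then $b$ is regularly varying at $\infty$ with index $\alpha$: $b(\lambda s)/b(s)\to\lambda^\alpha$ as $s\to\infty$. We recall that this convergence is automatically uniform for $\lambda$ in compact subsets of $(0,\infty)$ (the uniform convergence theorem), and Potter's bounds \cite{BGT}: for every $\gamma>0$ there are $C$ and $s_*$ such that $b(s)/b(t)\le C\max((s/t)^{\alpha-\gamma},(s/t)^{\alpha+\gamma})$ for $s,t\ge s_*$. Under (S$_\alpha$), $b(N)\sim N^\alpha/\beta$, and a reader interested only in that case may think of $b(N)$ as $N^\alpha$.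

For real $N\ge1$ and $R\ge1$ let $D=D_{N,R}=\{y\in\mathbb{Z}:|y|<RN\}$ and $\tau=\tau_D$. Limits $N\to\infty$ are taken along arbitrary real sequences. Constants $C,c>0$ may change from line to line and depend on $R$ and the law of $X$, but not on $N$. Estimates are claimed for $N\ge N_0$, with $N_0$ depending on $R$ and the law of $X$. We fix
\[
\gamma=\frac{\alpha-1}4\in\Bigl(0,\frac14\Bigr].
\]

\begin{lemma}\label{lem:potter}
The function $\psi$ is positive on $(0,\pi]$, and
\begin{equation}\label{eq:potter}
\frac{b(s)}{b(t)}\le C\max\bigl((s/t)^{\alpha-\gamma},(s/t)^{\alpha+\gamma}\bigr),\qquad s,t\ge1/\pi.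
\end{equation}
\end{lemma}

\begin{proof}
If $\psi(t_0)=0$ then $e^{it_0X}=1$ a.s., so $e^{it_0S_n}=1$ a.s.\ for all $n$; by (I) the site $1$ is reachable, so $t_0\in2\pi\mathbb{Z}$. Thus $b$ is continuous and positive on $[1/\pi,\infty)$, hence bounded above and below on $[1/\pi,s_*]$. Replacing $s$ and $t$ by $\max(s,s_*)$ and $\max(t,s_*)$ changes both sides of \eqref{eq:potter} by bounded factors and reduces it to Potter's bounds.
\end{proof}

\begin{lemma}[One step]\label{lem:tails}
For $s\ge1$, $\mathbb{P}(|X|\ge s)\le C/b(s)$ and $\mathbb{E}\min(X^2/s^2,1)\le C/b(s)$.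
\end{lemma}

\begin{proof}
Since $\frac{\sin y}y\le\sin1$ for $|y|\ge1$ and $\frac{\sin y}y\le1$ always,
\[
(1-\sin1)\,\mathbb{P}(|X|\ge s)\le\mathbb{E}\Bigl[1-\frac{\sin(X/s)}{X/s}\Bigr]=s\int_0^{1/s}\psi(t)\,dt\le\frac C{b(s)},
\]
because \eqref{eq:potter} gives $\psi(t)=1/b(1/t)\le C/b(s)$ for $0<t\le1/s$. Since $1-\cos y\ge2y^2/\pi^2$ for $|y|\le\pi$, we also have $1/b(s)=\mathbb{E}[1-\cos(X/s)]\ge\frac2{\pi^2}\mathbb{E}[X^2/s^2;|X|\le s]$.
\end{proof}

\begin{lemma}[Exit time and overshoot]\label{lem:exit}
Let $n_N=\lceil b(N)\rceil$. Then $S_{n_N}/N$ under $\mathbb{P}_0$ converges in law to $Y_1$ under $\mathbb{P}_0$. Moreover, for $x\in D$,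
\[
\mathbb{E}_x\tau\le Cb(N),\qquad\mathbb{E}_x\tau^2\le Cb(N)^2,\qquad\mathbb{E}_x\bigl(|S_\tau|/N\bigr)^{\alpha-1/2}\le C.
\]
\end{lemma}

\begin{proof}
As $b(N)\to\infty$, we have $n_N\sim b(N)$ and $n_N\psi(\theta/N)\sim\psi(\theta/N)/\psi(1/N)\to|\theta|^\alpha$, so $\phi(\theta/N)^{n_N}=(1-\psi(\theta/N))^{n_N}\to e^{-|\theta|^\alpha}$. This is the convergence in law.

The law of $Y_1$ has unbounded support: $\mathbb{P}_0(Y_1>\epsilon)>0$ for some $\epsilon>0$, and $Y_1$ has the law of $n^{-1/\alpha}$ times a sum of $n$ independent copies, so $\mathbb{P}_0(Y_1>n^{1-1/\alpha}\epsilon)>0$. Hence $\mathbb{P}_0(|S_{n_N}|>2RN)\ge c$ for $N\ge N_0$. A displacement larger than $2RN$ takes the walk out of $D$, so $\mathbb{P}_x(\tau>n_N)\le1-c$ for all $x\in D$ and, by the Markov property, $\mathbb{P}_x(\tau>kn_N)\le(1-c)^k$. The two moment bounds for $\tau$ follow.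

Let $L\ge2R$. If $|S_\tau|\ge LN$, then $|X_\tau|\ge LN/2$, because $|S_{\tau-1}|<RN\le LN/2$. The event $\{\tau\ge k\}$ is independent of $X_k$, so by Lemma~\ref{lem:tails} and \eqref{eq:potter},
\[
\mathbb{P}_x(|S_\tau|\ge LN)\le\sum_{k\ge1}\mathbb{P}_x(\tau\ge k)\,\mathbb{P}(|X|\ge LN/2)\le\frac{Cb(N)}{b(LN/2)}\le CL^{-\alpha+\gamma}.
\]
Since $\alpha-\frac12<\alpha-\gamma$, integrating this tail gives the last bound.
\end{proof}

\subsection{The potential kernel}

To pass to the limit in $G_D(x,z)$ for a single site $z$, weak convergence of the walk is not enough, since visits to one site are not seen in the limit. The potential kernel converts the number of visits into a functional of the exit position, which is seen. Let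
\[
a(x)=\frac1{2\pi}\int_{-\pi}^\pi\frac{1-\cos xt}{\psi(t)}\,dt\ge0,\qquad x\in\mathbb{Z},\qquad c_0=\frac1{2\pi}\int_{\mathbb{R}}\frac{1-\cos s}{|s|^\alpha}\,ds.
\]
The constant $c_0$ is finite because $1<\alpha<3$.

\begin{lemma}\label{lem:kernel}
The function $a$ is finite, $a(0)=0$ and $Pa=a+\delta_0$. For $N\ge1$ and $x\in\mathbb{Z}$,
\begin{equation}\label{eq:abound}
a(x)\le C\frac{b(N)}N\max\bigl((|x|/N)^{\alpha-1-\gamma},(|x|/N)^{\alpha-1+\gamma}\bigr)\le C\frac{b(N)}N\Bigl(1+\frac{|x|}N\Bigr)^{\alpha-1+\gamma}.
\end{equation}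
If $y_N\in\mathbb{Z}$ and $y_N/N\to y\in\mathbb{R}$, then $\frac N{b(N)}a(y_N)\to c_0|y|^{\alpha-1}$.
\end{lemma}

\begin{proof}
For $x\ne0$ substitute $t=s/|x|$:
\[
a(x)=\frac{b(|x|)}{|x|}\cdot\frac1{2\pi}\int_{-\pi|x|}^{\pi|x|}(1-\cos s)\,\frac{b(|x|/|s|)}{b(|x|)}\,ds.
\]
By \eqref{eq:potter} the integrand is at most $C(1-\cos s)\max(|s|^{-\alpha-\gamma},|s|^{-\alpha+\gamma})$, which is integrable on $\mathbb{R}$ because $\alpha+\gamma<3$ and $\alpha-\gamma>1$, and it converges to $(1-\cos s)|s|^{-\alpha}$ as $|x|\to\infty$. So $a(x)\le Cb(|x|)/|x|$ for $x\ne0$, and $a(x)\sim c_0b(|x|)/|x|$. Applying \eqref{eq:potter} to $b(|x|)/b(N)$ gives the first bound in \eqref{eq:abound}; the second follows as $\alpha-1-\gamma>0$. If $y\neq0$, then $\frac N{b(N)}a(y_N)\sim c_0\frac{b(|y_N|)}{b(N)}\frac N{|y_N|}\to c_0|y|^{\alpha-1}$ by the uniform convergence theorem. If $y=0$, the first bound in \eqref{eq:abound} gives the limit $0$.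

By symmetry $\sum_kp(k)\cos((x+k)t)=\phi(t)\cos xt$, and $1-\phi(t)\cos xt=(1-\cos xt)+\psi(t)\cos xt$. Tonelli's theorem gives $Pa(x)=a(x)+\frac1{2\pi}\int_{-\pi}^\pi\cos xt\,dt=a(x)+\delta_0(x)$.
\end{proof}

\begin{lemma}\label{lem:green}
For $x\in D$ and $z\in\mathbb{Z}$,
\begin{equation}\label{eq:green}
G_D(x,z)=\mathbb{E}_xa(S_\tau-z)-a(x-z),
\end{equation}
and $G_D(x,z)\le Cb(N)/N$.
\end{lemma}

\begin{proof}
Since $Pa=a+\delta_0$, the process $a(S_{n\wedge\tau}-z)-\#\{k<n\wedge\tau:S_k=z\}$ is a martingale under $\mathbb{P}_x$. It is bounded in absolute value by $\max_{y\in D}a(y-z)+a(S_\tau-z)+\tau$, which is integrable by \eqref{eq:abound} and Lemma~\ref{lem:exit}, as $\alpha-1+\gamma<\alpha-\frac12$. Letting $n\to\infty$ gives \eqref{eq:green}. For $z\in D$ the strong Markov property at the first visit to $z$ gives $G_D(x,z)\le G_D(z,z)=\mathbb{E}_za(S_\tau-z)$, and this is at most $Cb(N)/N$ by the same two estimates. For $z\notin D$, $G_D(x,z)=0$.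
\end{proof}

\subsection{Convergence of the exit position and time}

We recall what we use about $Y$ and about path convergence.
\begin{itemize}
\item Getoor \cite{Getoor}: for $\alpha<2$ there is $K>0$ with $\mathbb{E}_x\tau_1=K(1-x^2)^{\alpha/2}$, $|x|<1$. For $\alpha=2$ this holds with $K=\frac12$, by the martingale $Y_t^2-2t$.
\item Scaling: $(R^{-1}Y_{R^\alpha t})_{t\geq0}$ is again a symmetric $\alpha$-stable process. So for $|x|<R$, $\mathbb{P}_x$-a.s.\ $\tau_R<\infty$, and $|Y_{\tau_R}|>R$ if $\alpha<2$, by \eqref{eq:BGR}.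
\item $Y$ has the strong Markov property and is quasi-left-continuous: if stopping times $T_k$ increase to $T$, then $Y_{T_k}\to Y_T$ a.s.\ on $\{T<\infty\}$.
\item In the space $\mathbb{D}[0,\infty)$ of right-continuous paths with left limits, $\omega_n\to\omega$ in the $J_1$ topology if and only if there are increasing homeomorphisms $\lambda_n$ of $[0,\infty)$ with $\lambda_n(t)\to t$ and $\omega_n(\lambda_n(t))-\omega(t)\to0$ uniformly on compact sets. If $\omega$ is continuous, this means locally uniform convergence.
\item Skorokhod's functional limit theorem \cite[Theorem 16.14]{Kallenberg}: if $S^n$ are random walks, $k_n\to\infty$ are integers and $S^n_{k_n}$ converges in law to $Z_1$ with $Z$ a L\'evy process, then $(S^n_{\lfloor k_nt\rfloor})_{t\ge0}$ converges in law to $Z$ in $\mathbb{D}[0,\infty)$ with the $J_1$ topology.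
\end{itemize}

\begin{proposition}\label{prop:exit}
If $x_N\in D$ and $x_N/N\to x\in(-R,R)$, then $(S_\tau/N,\tau/b(N))$ under $\mathbb{P}_{x_N}$ converges in law to $(Y_{\tau_R},\tau_R)$ under $\mathbb{P}_x$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:exit} and the functional limit theorem, and since adding convergent constants preserves $J_1$-convergence, $(S_{\lfloor n_Nt\rfloor}/N)_{t\geq0}$ under $\mathbb{P}_{x_N}$ converges to $Y$ under $\mathbb{P}_x$. Its exit time from $(-R,R)$ is $\tau/n_N$, its exit position is $S_\tau/N$, and $n_N\sim b(N)$. By the continuous mapping theorem it suffices to show that the map from a path to its exit position and exit time is $J_1$-continuous at almost every path of $Y$. Continuity fails at paths that approach or touch the boundary without crossing it, and we must exclude these.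

\emph{Case $\alpha<2$.} We claim that a.s.
\begin{equation}\label{eq:jumpexit}
\sup_{s<\tau_R}|Y_s|<R<|Y_{\tau_R}|.
\end{equation}
Let $T_k=\inf\{t:|Y_t|\ge R-1/k\}$. These times increase to some $T\le\tau_R<\infty$, and $|Y_{T_k}|\ge R-1/k$ by right-continuity. On the event that $T_k<T$ for all $k$, quasi-left-continuity gives $|Y_T|=\lim|Y_{T_k}|\ge R$, so $T=\tau_R$; but $T_k<\tau_R$ gives $|Y_{T_k}|<R$, so $|Y_{\tau_R}|\le R$, which has probability $0$. Hence a.s.\ there is $k$ with $T_j=T$ for all $j\ge k$. Then $|Y_T|\ge R-1/j$ for all $j\ge k$, so $T=\tau_R$, and $|Y_s|<R-1/k$ for $s<T_k=\tau_R$. This proves \eqref{eq:jumpexit}.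

Let $\omega$ be a path satisfying \eqref{eq:jumpexit}, with exit time $\tau_R$, and let $\omega_n\to\omega$ with time changes $\lambda_n$. For large $n$, $|\omega_n\circ\lambda_n|<R$ on $[0,\tau_R)$ and $|\omega_n(\lambda_n(\tau_R))|>R$. So $\omega_n$ exits at time $\lambda_n(\tau_R)\to\tau_R$ and at position $\omega_n(\lambda_n(\tau_R))\to\omega(\tau_R)$.

\emph{Case $\alpha=2$.} The paths of $Y$ are continuous, and Brownian motion takes values on both sides of its starting point in every initial time interval; by the strong Markov property, a.s.\ $|Y|$ exceeds $R$ in $(\tau_R,\tau_R+\epsilon)$ for every $\epsilon>0$. Let $\omega$ be such a path and $\omega_n\to\omega$ locally uniformly. Given $\epsilon>0$, we have $\max_{[0,\tau_R-\epsilon]}|\omega|<R$ and $|\omega(t)|>R$ for some $t\in(\tau_R,\tau_R+\epsilon)$, so for large $n$ the exit time of $\omega_n$ lies in $[\tau_R-\epsilon,\tau_R+\epsilon]$. The exit positions converge by locally uniform convergence and continuity of $\omega$.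
\end{proof}

\subsection{The limiting Green function}

In view of \eqref{eq:green} and Lemma~\ref{lem:kernel}, define for $x,z\in\mathbb{R}$
\begin{equation}\label{eq:g}
g^R(x,z)=c_0\bigl(\mathbb{E}_x|Y_{\tau_R}-z|^{\alpha-1}-|x-z|^{\alpha-1}\bigr).
\end{equation}
For $|x|\ge R$ we have $\tau_R=0$ and $g^R(x,z)=0$.

\begin{proposition}\label{prop:g}
If $x_N\in D$, $x_N/N\to x\in(-R,R)$, $z_N\in\mathbb{Z}$ and $z_N/N\to z\in\mathbb{R}$, then $g^R(x,z)$ is finite and
\begin{equation}\label{eq:Glimit}
\frac N{b(N)}G_D(x_N,z_N)\to g^R(x,z).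
\end{equation}
Moreover:
\begin{itemize}
\item[(a)] $g^R$ is continuous on $(-R,R)\times\mathbb{R}$;
\item[(b)] $g^R$ is nonnegative, bounded and symmetric on $(-R,R)^2$;
\item[(c)] $g^R(x,z)=0$ if $|x|<R\le|z|$;
\item[(d)] $\int_{-1}^1g^1(z,x)\,dx=K(1-z^2)^{\alpha/2}$ for $|z|<1$.
\end{itemize}
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:exit} and the Skorokhod representation theorem we may realize the exit positions on one probability space with $S_\tau/N\to Y_{\tau_R}$ a.s. By Lemma~\ref{lem:kernel}, $\frac N{b(N)}a(S_\tau-z_N)\to c_0|Y_{\tau_R}-z|^{\alpha-1}$ a.s. By \eqref{eq:abound} these variables are at most $C(1+|S_\tau|/N+|z_N|/N)^{\alpha-1+\gamma}$, so by Lemma~\ref{lem:exit} they are bounded in $L^r$ with $r=(\alpha-\frac12)/(\alpha-1+\gamma)>1$. Hence they are uniformly integrable, the limit is integrable and the expectations converge. Also $\frac N{b(N)}a(x_N-z_N)\to c_0|x-z|^{\alpha-1}$, and \eqref{eq:green} gives \eqref{eq:Glimit}.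

(a) Let $(x^j,z^j)\to(x,z)$ in $(-R,R)\times\mathbb{R}$. By \eqref{eq:Glimit} for each $(x^j,z^j)$, choose $N_j\ge j$ and integers $x_j'\in D_{N_j,R}$, $z_j'$ such that $(x_j',z_j')/N_j$ is within $1/j$ of $(x^j,z^j)$ and $\frac{N_j}{b(N_j)}G_{D_{N_j,R}}(x_j',z_j')$ is within $1/j$ of $g^R(x^j,z^j)$. Then \eqref{eq:Glimit} along $N_j$ gives $g^R(x^j,z^j)\to g^R(x,z)$.

(b) Take $x_N,z_N\in D$ in \eqref{eq:Glimit} and use Lemmas~\ref{lem:form} and~\ref{lem:green}.

(c) Take $|z_N|\ge RN$, so that $G_D(x_N,z_N)=0$.

(d) Let $R=1$ and $z_N/N\to z$. The step functions $x\mapsto\frac N{b(N)}G_D(z_N,\lfloor Nx\rfloor)$ are uniformly bounded, vanish for $|x|>2$, converge pointwise to $g^1(z,x)$, and have integral $\frac1{b(N)}\sum_yG_D(z_N,y)=\mathbb{E}_{z_N}\tau/b(N)$. By bounded convergence and (c) the integrals converge to $\int_{-1}^1g^1(z,x)\,dx$. By Proposition~\ref{prop:exit} and the second moment bound in Lemma~\ref{lem:exit}, $\mathbb{E}_{z_N}\tau/b(N)\to\mathbb{E}_z\tau_1=K(1-z^2)^{\alpha/2}$.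
\end{proof}

\section{The profile solves the continuum obstacle problem}\label{sec:profile}

\begin{lemma}\label{lem:nu}
Let $\alpha<2$. The function $\nu$ is continuous and $0<\nu\le1$; for $|y|>1$ it is less than $1$ and strictly decreasing in $|y|$, and
\begin{equation}\label{eq:nuq}
\nu(y)=Bq_0(y)-\int_{-1}^1q_x(y)\,dx,\qquad|y|>1.
\end{equation}
For all $\alpha\in(1,2]$, $\int_{\mathbb{R}}\nu=B$.
\end{lemma}

\begin{proof}
Let $y>1$ and $\kappa=y^2-1$. The integral in \eqref{eq:nu} is $\int_0^\infty\frac{v^{\alpha/2-1}}{1+v}\max(1-\kappa v,0)^{1/2}\,dv$. It is positive, decreasing in $\kappa$, continuous by dominated convergence, and as $\kappa\downarrow0$ it increases to $\int_0^\infty\frac{v^{\alpha/2-1}}{1+v}\,dv=\mathrm{B}(\frac\alpha2,1-\frac\alpha2)=\pi/s_\alpha$. With the factor $1/y$, this shows that $\nu$ is strictly decreasing on $(1,\infty)$ and that $\nu(y)\to1$ as $y\downarrow1$. The first assertions follow, $\nu$ being even.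

Both sides of \eqref{eq:nuq} are even in $y$. Averaging the integrand over $x=\pm z$, with $\frac12(\frac1{y-z}+\frac1{y+z})=\frac y{y^2-z^2}$, the right side becomes
\[
\frac{s_\alpha}\pi\kappa^{-\alpha/2}\Bigl[\frac By-y\int_{-1}^1(1-z^2)^{\alpha/2-1}\frac{1-z^2}{y^2-z^2}\,dz\Bigr].
\]
Insert $B=\int_{-1}^1(1-z^2)^{\alpha/2-1}dz$ and use
\[
\frac1y-\frac{y(1-z^2)}{y^2-z^2}=\frac{y^2-z^2-y^2+y^2z^2}{y(y^2-z^2)}=\frac\kappa y\cdot\frac{z^2}{y^2-z^2}.
\]
The bracket equals $\frac\kappa y\int_{-1}^1(1-z^2)^{\alpha/2-1}\frac{z^2}{y^2-z^2}\,dz$. The substitutions $z^2=t$ and $1-t=\kappa v$, under which $y^2-t=\kappa(1+v)$, turn the last integral into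
\[
\int_0^1\frac{(1-t)^{\alpha/2-1}t^{1/2}}{y^2-t}\,dt=\kappa^{\alpha/2-1}\int_0^{1/\kappa}\frac{v^{\alpha/2-1}(1-\kappa v)^{1/2}}{1+v}\,dv.
\]
The powers of $\kappa$ cancel and \eqref{eq:nuq} follows. Each $q_x$ is a probability density on $\{|y|>1\}$, so \eqref{eq:nuq} integrates to $\int_{|y|>1}\nu=B-2$, and $\int_{\mathbb{R}}\nu=B$. For $\alpha=2$, $\int\nu=2=B$.
\end{proof}

\begin{remark}
Substituting $v=s/\kappa$ in \eqref{eq:nu} gives $\nu(y)\sim\frac{s_\alpha}\pi\mathrm{B}(\frac\alpha2,\frac32)|y|^{-1-\alpha}$ as $|y|\to\infty$, by dominated convergence: the halo is unbounded and thins out polynomially.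
\end{remark}

Fix $R>1$. The continuum analog of $u_\rho$ in \eqref{eq:urho}, for mass $B$ and density $\nu$, is
\begin{equation}\label{eq:u0}
u_0(z)=Bg^R(0,z)-\int_{-R}^R\nu(y)g^R(y,z)\,dy,\qquad|z|<R.
\end{equation}
The next proposition is the continuum form of \eqref{eq:obstacle}, with strict positivity in the core. That $u_0$ vanishes outside the core is a direct consequence of the balance \eqref{eq:nuq}; positivity inside needs an explicit computation.

\begin{proposition}\label{prop:u0}
The function $u_0$ is continuous on $(-R,R)$, positive on $(-1,1)$, and zero for $1\le|z|<R$.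
\end{proposition}

\begin{proof}
Continuity follows from Proposition~\ref{prop:g}(a),(b) by bounded convergence.

\emph{Step 1: reduction to the unit interval.} Let $|x|<1$ and $|z|<R$. The strong Markov property at $\tau_1\le\tau_R$ gives $\mathbb{E}_x|Y_{\tau_R}-z|^{\alpha-1}=\mathbb{E}_x\bigl[\mathbb{E}_{Y_{\tau_1}}|Y_{\tau_R}-z|^{\alpha-1}\bigr]$. Adding and subtracting the finite quantity $\mathbb{E}_x|Y_{\tau_1}-z|^{\alpha-1}$ in \eqref{eq:g}, we get
\begin{equation}\label{eq:split}
g^R(x,z)=g^1(x,z)+\mathbb{E}_xg^R(Y_{\tau_1},z).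
\end{equation}
Insert \eqref{eq:split} in \eqref{eq:u0}, at $x=0$ and at each $x\in(-1,1)$. For $\alpha<2$, since $g^R(y,z)=0$ for $|y|\ge R$, the terms that still contain $g^R$ add up to
\[
\int_{1<|y|<R}\Bigl(Bq_0(y)-\int_{-1}^1q_x(y)\,dx-\nu(y)\Bigr)g^R(y,z)\,dy=0
\]
by \eqref{eq:nuq}. For $\alpha=2$ the exit law from $x$ is $\frac{1+x}2\delta_1+\frac{1-x}2\delta_{-1}$, $\nu=0$ outside $[-1,1]$, and the coefficient of $g^R(\pm1,z)$ is $2\cdot\frac12-\int_{-1}^1\frac{1\pm x}2\,dx=0$. In both cases
\[
u_0(z)=Bg^1(0,z)-\int_{-1}^1g^1(x,z)\,dx.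
\]
For $|z|\ge1$ this is $0$ by Proposition~\ref{prop:g}(c). For $|z|<1$ put $\lambda=1-z^2\in(0,1]$; by Proposition~\ref{prop:g}(b),(d),
\begin{equation}\label{eq:u0inside}
u_0(z)=Bg^1(z,0)-K\lambda^{\alpha/2}.
\end{equation}

\emph{Step 2: the case $\alpha=2$.} Here $|Y_{\tau_1}|=1$, so $g^1(z,0)=c_0(1-|z|)$. By Proposition~\ref{prop:g}(b),(d) at $0$, $K=\int_{-1}^1c_0(1-|z|)\,dz=c_0$. Hence $u_0(z)=c_0[2(1-|z|)-(1-z^2)]=c_0(1-|z|)^2>0$, the shape found in Example~\ref{ex:srw}.

\emph{Step 3: $g^1(z,0)$ for $\alpha<2$.} Let $0<|z|<1$. By \eqref{eq:BGR}, adding the contributions of $y$ and $-y$ and substituting $\zeta=y^2-1$,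
\[
\mathbb{E}_z|Y_{\tau_1}|^{\alpha-1}=\frac{s_\alpha}\pi\lambda^{\alpha/2}\int_1^\infty\frac{y^{\alpha-1}(y^2-1)^{-\alpha/2}}{y^2-z^2}\,2y\,dy=\frac{s_\alpha}\pi\lambda^{\alpha/2}J(\lambda),
\]
\[
J(\lambda)=\int_0^\infty\frac{\zeta^{-\alpha/2}(1+\zeta)^{(\alpha-1)/2}}{\zeta+\lambda}\,d\zeta.
\]
From this we must subtract $|z|^{\alpha-1}=(1-\lambda)^{(\alpha-1)/2}$, and the sign of the result in \eqref{eq:u0inside} is not visible. The subtracted term is a residue of the integrand of $J$ at $-\lambda$, so Cauchy's theorem expresses the difference as a single positive integral. On the upper half-plane let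
\[
F(\zeta)=e^{i\pi\alpha/2}\zeta^{-\alpha/2}(1+\zeta)^{(\alpha-1)/2},\qquad\arg\zeta,\ \arg(1+\zeta)\in(0,\pi).
\]
It is analytic and extends continuously to the real axis except at $0$, with argument $\pi\alpha/2$ on $(0,\infty)$, argument $0$ on $(-1,0)$ and argument $\pi(\alpha-1)/2$ on $(-\infty,-1)$. Integrate $F(\zeta)/(\zeta+\lambda)$ over the positively oriented boundary of the region $\{\operatorname{Im}\zeta>0,\ \epsilon<|\zeta|<1/\epsilon,\ |\zeta+\lambda|>\epsilon\}$; the integral is $0$. As $\epsilon\to0$:
\begin{itemize}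
\item the large half-circle contributes $O(\epsilon^{-1}\epsilon^{3/2})\to0$ and the small one around $0$ contributes $O(\epsilon^{1-\alpha/2})\to0$;
\item the small half-circle around $-\lambda$, run clockwise, contributes $-\pi iF(-\lambda)$ in the limit, with $F(-\lambda)=\lambda^{-\alpha/2}(1-\lambda)^{(\alpha-1)/2}$;
\item the segments in $(-1,0)$ contribute real numbers;
\item the positive axis contributes $e^{i\pi\alpha/2}J(\lambda)$ in the limit;
\item on $\zeta=-t$, $t>1$, we have $\frac1{\zeta+\lambda}=-\frac1{t-\lambda}$, and the contribution tends to $-e^{i\pi(\alpha-1)/2}H(\lambda)$, where, with $t=1/v$,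
\[
H(\lambda)=\int_1^\infty\frac{t^{-\alpha/2}(t-1)^{(\alpha-1)/2}}{t-\lambda}\,dt=\int_0^1\frac{v^{-1/2}(1-v)^{(\alpha-1)/2}}{1-\lambda v}\,dv.
\]
\end{itemize}
Taking imaginary parts, with $s_{\alpha-1}=\sin\frac{\pi(\alpha-1)}2>0$,
\[
s_\alpha J(\lambda)-s_{\alpha-1}H(\lambda)=\pi\lambda^{-\alpha/2}(1-\lambda)^{(\alpha-1)/2}.
\]
Multiplying by $c_0\lambda^{\alpha/2}/\pi$ and recalling \eqref{eq:g},
\begin{equation}\label{eq:g1}
g^1(z,0)=c_1\lambda^{\alpha/2}H(\lambda),\qquad c_1=c_0s_{\alpha-1}/\pi>0.
\end{equation}
By continuity of $g^1$ and monotone convergence, \eqref{eq:g1} also holds at $z=0$, where $H(1)<\infty$ because $\alpha>1$.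

\emph{Step 4: the constant $K$.} We do not need the value of $K$ from outside: Proposition~\ref{prop:g}(b),(d) at $0$ and \eqref{eq:g1} give $K=c_1\int_{-1}^1(1-z^2)^{\alpha/2}H(1-z^2)\,dz$. Expand $H(\lambda)=\sum_{k\ge0}\lambda^k\,\mathrm{B}(k+\frac12,\frac{\alpha+1}2)$, a series with nonnegative terms, and use $\int_{-1}^1(1-z^2)^s\,dz=\mathrm{B}(\frac12,s+1)$:
\begin{align*}
\frac K{c_1}&=\sum_{k\ge0}\frac{\Gamma(k+\frac12)\Gamma(\frac{\alpha+1}2)}{\Gamma(k+1+\frac\alpha2)}\cdot\frac{\Gamma(\frac12)\Gamma(k+1+\frac\alpha2)}{\Gamma(k+\frac32+\frac\alpha2)}\\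
&=\frac{\Gamma(\frac12)\Gamma(\frac{\alpha+1}2)}{\Gamma(\frac\alpha2+1)}\sum_{k\ge0}\mathrm{B}\Bigl(k+\frac12,\frac\alpha2+1\Bigr).
\end{align*}
The prefactor is $\mathrm{B}(\frac12,\frac{\alpha+1}2)=H(0)$, and summing the geometric series under the integral gives $\sum_k\mathrm{B}(k+\frac12,\frac\alpha2+1)=\int_0^1v^{-1/2}(1-v)^{\alpha/2-1}\,dv=B$. So $K=c_1BH(0)$, and \eqref{eq:u0inside} becomes
\[
u_0(z)=Bc_1\lambda^{\alpha/2}\bigl(H(\lambda)-H(0)\bigr),
\]
which is positive for $\lambda\in(0,1]$ because $H$ is strictly increasing.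
\end{proof}

\begin{remark}
With a mass $M$ in place of $B$, the right side of \eqref{eq:u0inside} is $c_1\lambda^{\alpha/2}(MH(\lambda)-BH(0))$ for $\alpha<2$. It is negative near the boundary if $M<B$, and its leading term $\lambda^{\alpha/2}$ cancels exactly when $M=B$. This is the cancellation of Section~\ref{sec:heuristic} seen from inside the core.
\end{remark}

\section{The cluster frozen outside a large interval}\label{sec:frozen}

It is convenient to start from the empty cluster: $\mathfrak{C}_m$ is built from $m+1$ particles $i=0,\dots,m$, started at $0$ one after the other, each settling at the first vacant site on its path, time $0$ included. Write $\ell=\ell_\alpha$, fix $R>1$, and put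
\[
N=\ell(m+1),\quad\text{that is, }m+1=BN,\qquad D=D_{N,R}.
\]
The obstacle problem lives on the finite set $D$, with particles removed when they leave it, whereas IDLA particles may leave $D$ and return. We therefore freeze the particles that leave $D$, release them at the end, and show that this does not change the law of the final cluster.

\subsection{Two stages and the Abelian property}

In \emph{stage 1} the particles walk one at a time until they reach a vacant site of $D$, where they settle, or leave $D$, in which case they are frozen at their exit site without occupying it. Let $A\subseteq D$ be the set occupied after stage 1; then $m+1-|A|$ particles are frozen. In \emph{stage 2} the frozen particles are resumed one at a time and walk until they are at a vacant site of $\mathbb{Z}$ (possibly at once), where they settle. Let $\mathfrak{E}_m$ be the final cluster. By Lemma~\ref{lem:form} all this takes finitely many steps a.s., and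
\begin{equation}\label{eq:AE}
A\subseteq\mathfrak{E}_m,\qquad|\mathfrak{E}_m\setminus A|=m+1-|A|.
\end{equation}

\begin{lemma}[Abelian property, Diaconis--Fulton]\label{lem:abelian}
The sets $\mathfrak{E}_m$ and $\mathfrak{C}_m$ have the same law.
\end{lemma}

\begin{proof}
Attach to each site $x$ a stack $\xi^x_1,\xi^x_2,\dots$ of increments, all i.i.d.\ with law $p$. Place $m+1$ indistinguishable particles at $0$. \emph{Toppling} $x$ moves one particle from $x$ by the first unused increment at $x$; it is \emph{legal} if $x$ holds at least two particles. Run both procedures with the same stacks, a particle moving from $x$ using the next increment at $x$. The site whose stack is used next is determined by the increments used so far, and no increment is used twice, so the successive increments used are i.i.d.\ with law $p$ and both procedures have the right laws. In both, a particle moves only from a site occupied by a settled particle, so every move is a legal toppling; both end after finitely many topplings with at most one particle per site, and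 the set of sites holding a particle is then the cluster.

If each site $y$ has been toppled $n(y)$ times, the number of particles at $x$ is
\begin{equation}\label{eq:count}
(m+1)\delta_0(x)-n(x)+\sum_y\#\{j\le n(y):y+\xi^y_j=x\}.
\end{equation}
Let $n'$ be the final toppling counts of one procedure, and suppose that the other topples some site $x$ more than $n'(x)$ times. Consider its first toppling that exceeds $n'$, say at $x$. Just before it, the counts satisfy $n(x)=n'(x)$ and $n\le n'$, so by \eqref{eq:count} $x$ holds at most as many particles as in the final configuration for $n'$, that is, at most one. This contradicts legality. Exchanging the roles, the two procedures have the same final counts, hence by \eqref{eq:count} the same final configuration.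
\end{proof}

\subsection{Concentration of the odometer}

For $z\in D$ let $U(z)$ be the number of pairs $(i,k)$ such that in stage 1 particle $i$ is at $z$ at time $k$, strictly before it settles or freezes. At such a time $z$ is already occupied, so
\begin{equation}\label{eq:U}
U\ge0,\qquad U(z)=0\ \text{ for }z\in D\setminus A.
\end{equation}
We take $M=m+1$ in \eqref{eq:urho} and put
\[
f(z)=u_{\mathbf{1}_A}(z)=(m+1)G_D(0,z)-\sum_{y\in A}G_D(y,z),\qquad z\in D.
\]
To apply Lemma~\ref{lem:stability} we need $U-f=o(b(N))$. The difficulty is that $U(z)$ is a sum of dependent contributions, since the time at which a particle stops depends on all earlier particles. The ghosts of Section~\ref{sec:heuristic} remove the dependence: $U(z)$ is a difference of two sums of $O(N)$ independent terms of size $b(N)/N$, whose fluctuations have order $b(N)N^{-1/2}$.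

We use Bernstein's inequality \cite[Theorem 2.10 and Corollary 2.11]{BLM}: if $\xi_1,\dots,\xi_n$ are independent, $\sum_i\mathbb{E}\xi_i^2\le v$ and $\sum_i\mathbb{E}(\xi_i)_+^k\le\frac{k!}2v\sigma^{k-2}$ for all integers $k\ge3$, then for $t>0$
\[
\mathbb{P}\Bigl(\sum_i(\xi_i-\mathbb{E}\xi_i)\ge t\Bigr)\le\exp\Bigl(-\frac{t^2}{2(v+\sigma t)}\Bigr).
\]

\begin{lemma}\label{lem:odometer}
The event $\Omega_N=\{|U(z)-f(z)|\le b(N)N^{-1/4}\text{ for all }z\in D\}$ has probability at least $1-CNe^{-cN^{1/2}}$.
\end{lemma}

\begin{proof}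
Let $Z^0,\dots,Z^m$ be independent walks from $0$ that drive the particles in stage 1, and let $W^y$, $y\in D$, be independent walks from $y$, independent of the $Z^i$. If particle $i$ settles at $y$, let $S^i$ follow $Z^i$ up to the settling time and then $W^y$; if it freezes, let $S^i$ follow $Z^i$. Stop $S^i$ when it leaves $D$.

\emph{The $S^i$ are i.i.d.\ walks from $0$ stopped on leaving $D$.} Let $A_i$ be the set occupied before particle $i$ starts; it is a function of $Z^0,\dots,Z^{i-1}$. Let $\mathcal{H}_i$ be the $\sigma$-field generated by $Z^0,\dots,Z^{i-1}$ and the walks $W^y$ with $y\in A_i$; then $S^0,\dots,S^{i-1}$ are $\mathcal{H}_i$-measurable. For a fixed set $A'$, the walks $Z^i$ and $W^y$, $y\notin A'$, are independent of $Z^0,\dots,Z^{i-1}$ and $W^y$, $y\in A'$; decomposing over the events $\{A_i=A'\}$, we see that given $\mathcal{H}_i$ the walks $Z^i$ and $W^y$, $y\notin A_i$, are independent with their original laws. Given $\mathcal{H}_i$, the path $S^i$ follows $Z^i$ up to the stopping time at which $Z^i$ first leaves $A_i$,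 and if it is then at $y\in D\setminus A_i$ it continues with the unused walk $W^y$. By the strong Markov property, $S^i$ is, given $\mathcal{H}_i$, a walk from $0$ stopped on leaving $D$. This proves the claim.

\emph{Decomposition.} Fix $z\in D$. Let $V(z)$ be the total number of visits of $S^0,\dots,S^m$ to $z$, and $\xi_y(z)$ the number of visits of $W^y$ to $z$ before it leaves $D$. Exactly one particle settles at each $y\in A$, so
\[
V(z)=U(z)+\sum_{y\in A}\xi_y(z).
\]
Here $V(z)$ is a sum of $m+1$ i.i.d.\ variables with total mean $(m+1)G_D(0,z)$. Since $A$ is a function of the $Z^i$, given $A$ the last sum consists of $|A|\le m+1$ independent variables with total mean $\sum_{y\in A}G_D(y,z)$. So $U(z)-f(z)$ is the difference of the deviations of the two sums from these means.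

\emph{Moments and concentration.} Let $G_*=\max_{z\in D}G_D(z,z)$, so $1\le G_*\le Cb(N)/N$ by Lemma~\ref{lem:green}. A walk at $z$ returns to $z$ before leaving $D$ with probability $1-1/G_D(z,z)$. Hence each summand $\xi$ satisfies $\mathbb{P}(\xi>j)\le(1-1/G_*)^j\le e^{-j/G_*}$ for integers $j\ge0$, so $\mathbb{P}(\xi>s)\le e\cdot e^{-s/G_*}$ for real $s\ge0$, and $\mathbb{E}\xi^k=\int_0^\infty ks^{k-1}\mathbb{P}(\xi>s)\,ds\le e\,k!\,G_*^k$. For a sum of at most $m+1$ such variables Bernstein's hypotheses hold with $v=6(m+1)G_*^2$ and $\sigma=G_*$, because $e\le3$; they also hold for the variables $-\xi$, whose positive parts vanish. Take $t=\frac12b(N)N^{-1/4}$. Then $t^2/v\ge cN^{1/2}$ and $t/G_*\ge cN^{3/4}$, so a deviation of absolute value at least $t$ has probability at most $2\exp(-\min(t^2/(4v),t/(4G_*)))\le2e^{-cN^{1/2}}$. Apply this to both sums, to the second conditionally on $A$, and take a union bound over the at most $CN$ sites of $D$.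
\end{proof}

\section{The energy estimate}\label{sec:energy}

Keep the setting of Section~\ref{sec:frozen}. Let $\nu_N(y)=\nu(y/N)$ for $y\in D$, and put
\[
f_0=u_{\nu_N},\qquad w=\nu_N-\mathbf{1}_A,\qquad\text{so that}\qquad f-f_0=G_Dw.
\]
The function $f_0$ is deterministic, and it is the discrete version of $u_0$.

\begin{lemma}\label{lem:f0}
We have $|f_0|\le Cb(N)$ on $D$. For each $\epsilon>0$, $f_0(z)/b(N)-u_0(z/N)\to0$ uniformly over the integers $|z|\le(R-\epsilon)N$. Moreover,
\begin{equation}\label{eq:f0sum}
\sum_{|z|\le N}f_0(z)^-+\sum_{N<|z|<RN}|f_0(z)|=o(Nb(N)).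
\end{equation}
\end{lemma}

\begin{proof}
Since $m+1=BN$ and $G_D$ is symmetric,
\[
\frac{f_0(z)}{b(N)}=B\frac N{b(N)}G_D(0,z)-\int_{\mathbb{R}}\nu\Bigl(\frac{\lfloor Ny\rfloor}N\Bigr)\frac N{b(N)}G_D(z,\lfloor Ny\rfloor)\,dy,\qquad z\in D.
\]
The integrand is bounded by Lemma~\ref{lem:green} and vanishes for $|y|>R+1$, which gives the first claim. If $z_N/N\to z\in(-R,R)$, the integrand at $z_N$ converges to $\nu(y)g^R(z,y)$ at every continuity point $y$ of $\nu$, by \eqref{eq:Glimit}. By bounded convergence and Proposition~\ref{prop:g}(b),(c), $f_0(z_N)/b(N)\to u_0(z)$. If uniformity failed, there would be $|z_N|\le(R-\epsilon)N$ along some sequence with $|f_0(z_N)/b(N)-u_0(z_N/N)|$ bounded below; along a subsequence $z_N/N$ converges to some $z\in(-R,R)$ and both terms tend to $u_0(z)$, by continuity of $u_0$, a contradiction.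

Let $0<\epsilon<R-1$. By Proposition~\ref{prop:u0}, $u_0\ge0$ on $[-1,1]$ and $u_0=0$ for $1<|z|<R$, so every term of \eqref{eq:f0sum} with $|z|\le(R-\epsilon)N$ is $o(b(N))$, uniformly. The remaining terms contribute at most $C(\epsilon N+1)b(N)$. Let $N\to\infty$ and then $\epsilon\to0$.
\end{proof}

\begin{proposition}\label{prop:energy}
There are deterministic numbers $\eta_N=\eta_N(R)\to0$ such that $\mathcal{E}(w)\le\eta_NNb(N)$ on $\Omega_N$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:stability} with $\rho=\nu_N$, $\rho'=\mathbf{1}_A$, the odometer $U$ and $\Delta=b(N)N^{-1/4}$; its hypotheses hold on $\Omega_N$ by \eqref{eq:U}. Then $\Delta|D|=o(Nb(N))$, and since $\nu_N(z)=1$ exactly when $|z|\le N$, the two sums in the lemma are those of \eqref{eq:f0sum}.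
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The stated properties of $\nu$ are in Lemma~\ref{lem:nu}. Both limits are transferred from $\mathfrak{E}_m$ to $\mathfrak{C}_m$ in the same way. Suppose that, for all $m$ beyond a deterministic index, $\mathfrak{E}_m$ has a property $\Pi_m$ of finite sets on the event $\Omega_N$. By Lemmas~\ref{lem:abelian} and~\ref{lem:odometer}, $\mathbb{P}(\mathfrak{C}_m\text{ fails }\Pi_m)\le CNe^{-cN^{1/2}}$, which is summable in $m$ since $N=\ell(m+1)$. By the Borel--Cantelli lemma, a.s.\ $\mathfrak{C}_m$ has $\Pi_m$ for all large $m$. All terms $o(\cdot)$ below are deterministic.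

\subsection{Lower bound for the radius}

Take $R=2$ and $\epsilon\in(0,1)$, and let $\mu=\min_{|x|\le1-\epsilon}u_0(x)$, which is positive by Proposition~\ref{prop:u0}. On $\Omega_N$, by \eqref{eq:CS1}, Proposition~\ref{prop:energy} and Lemma~\ref{lem:green},
\[
|f(z)-f_0(z)|\le\Bigl(\eta_NNb(N)\cdot\frac{Cb(N)}N\Bigr)^{1/2}=o(b(N)),\qquad z\in D.
\]
Hence for $|z|\le(1-\epsilon)N$, by Lemma~\ref{lem:f0},
\[
U(z)\ge f(z)-b(N)N^{-1/4}\ge b(N)(\mu-o(1))>0
\]
for all large $N$, uniformly in $z$. By \eqref{eq:U} and \eqref{eq:AE}, $\mathfrak{E}_m$ contains all integers $z$ with $|z|\le(1-\epsilon)N$. So a.s.\ $r_m\ge(1-\epsilon)N-1$ for all large $m$. Since $N/m\to\ell$, letting $\epsilon\to0$ along a sequence gives $\liminf r_m/m\ge\ell$ a.s.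

\subsection{The limiting density}

Fix $R>1$. Let $h\in C_c^\infty((-R,R))$ and $h_N(y)=h(y/N)$, $y\in\mathbb{Z}$, which vanishes outside $D$. For each $k$ at most $2|D|$ integers $x$ have $h_N(x+k)\ne h_N(x)$, and the squared difference is at most $C_h\min(k^2/N^2,1)$. By \eqref{eq:dirichlet} and Lemma~\ref{lem:tails},
\[
\langle h_N,(I-P_D)h_N\rangle\le C_hN\,\mathbb{E}\min(X^2/N^2,1)\le C_hN/b(N).
\]
On $\Omega_N$, \eqref{eq:CS2} and Proposition~\ref{prop:energy} give $|\langle w,h_N\rangle|\le C_h\eta_N^{1/2}N$. Since the Riemann sums $\frac1N\sum_y\nu(y/N)h(y/N)$ converge to $\int\nu h$,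
\begin{equation}\label{eq:Adensity}
\frac1N\sum_{y\in A}h(y/N)=\int\nu h\,dy+o(1)\qquad\text{on }\Omega_N.
\end{equation}
It remains to control stage 2, about which we know only \eqref{eq:AE}; it suffices that few particles are frozen when $R$ is large. Let $\theta_R=\int_{|y|>R/2}\nu$, and apply \eqref{eq:Adensity} to some $\chi\in C_c^\infty((-R,R))$ with $0\le\chi\le1$ and $\chi=1$ on $[-R/2,R/2]$. As $\int\nu=B$, we get $|A|\ge N(B-\theta_R-o(1))$. As $m+1=BN$, at most $N(\theta_R+o(1))$ particles are frozen. By \eqref{eq:AE} and \eqref{eq:Adensity},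
\[
\Bigl|\frac1N\sum_{y\in\mathfrak{E}_m}h(y/N)-\int\nu h\Bigr|\le\|h\|_\infty\theta_R+o(1)\qquad\text{on }\Omega_N.
\]
Now fix $h\in C_c^\infty(\mathbb{R})$ and let $\mu_m=\frac1N\sum_{y\in\mathfrak{C}_m}\delta_{y/N}$. For each integer $R>1$ with $\operatorname{supp}h\subset(-R,R)$, the transfer gives a.s.\ $\limsup_m|\int h\,d\mu_m-\int\nu h|\le\|h\|_\infty\theta_R$. Since $\theta_R\to0$ as $R\to\infty$,
\begin{equation}\label{eq:hydro}
\int h\,d\mu_m\to\int\nu h\qquad\text{a.s.}
\end{equation}
Choose a countable family in $C_c^\infty(\mathbb{R})$ such that every element of $C_c(\mathbb{R})$ is a uniform limit of members of the family (mollify a countable dense set of continuous functions supported in $[-j,j]$, for each $j$). Almost surely \eqref{eq:hydro} holds for the whole family, and then for all $h\in C_c(\mathbb{R})$, because $\mu_m$ and $\nu(y)\,dy$ all have mass $(m+1)/N=B$. The equality of masses also gives tightness: if $0\le\chi\le1$ has compact support and $\int\nu\chi>B-\epsilon$, then $\mu_m$ has mass less than $\epsilon$ outside the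 support of $\chi$ for large $m$. So $\mu_m$ converges weakly to $\nu(y)\,dy$. Finally, for bounded continuous $h$,
\[
\frac1m\sum_{x\in\mathfrak{C}_m}h(x/m)=\frac Nm\int h\Bigl(\frac Nmy\Bigr)\mu_m(dy)\to\ell\int h(\ell y)\nu(y)\,dy=\int h(x)\nu(x/\ell)\,dx,
\]
by $N/m\to\ell$, tightness and uniform continuity of $h$ on compact sets. The limit has mass $\ell B=1$.

\subsection{Upper bound for the radius}

Let $\epsilon\in(0,1)$ and let $h\in C_c^\infty((1+\epsilon,1+2\epsilon))$ be nonnegative and not identically $0$. If $r_m\ge(1+2\epsilon)N$ for infinitely many $m$, then along these $m$ every integer $y$ with $h(y/N)\ne0$ belongs to $\mathfrak{C}_m$, so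
\[
\int h\,d\mu_m=\frac1N\sum_{y\in\mathbb{Z}}h(y/N)\to\int h>\int\nu h,
\]
because $\nu<1$ on the support of $h$. By \eqref{eq:hydro} this has probability $0$. Hence $\limsup r_m/m\le(1+2\epsilon)\ell$ a.s., and letting $\epsilon\to0$ along a sequence gives $\limsup r_m/m\le\ell$. Together with the lower bound, $r_m/m\to\ell_\alpha$ a.s. This proves Theorem~\ref{thm:main}, and with it Theorem~\ref{thm:radius}. \hfill$\square$

\begin{remark}[The hypotheses]
Irreducibility gives $\psi>0$ on $(0,\pi]$, hence a finite potential kernel; without it the result fails, since for $X$ taking even values $r_m=0$ for all $m$. Symmetry makes $G_D$ a symmetric matrix, as the inequalities \eqref{eq:CS1} and \eqref{eq:CS2} require, and makes the limit process the one for which \eqref{eq:BGR} holds. The condition $\alpha>1$ gives $c_0<\infty$ and $G_D(z,z)\le Cb(N)/N$, the bound that turns small energy into a statement about every single site. For $\alpha\le1$ the integral defining $c_0$ diverges, and if $b(N)$ has order $N^\alpha$ with $\alpha<1$ the bound is false,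 since $G_D(z,z)\ge1$ while $b(N)/N\to0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGT}
Bingham, Goldie and Teugels, Theorem 1.5.6 (Potter's bounds).

\bibitem{BGR}
Blumenthal, Getoor and Ray, Trans. AMS \textbf{99} (1961).

\bibitem{BLM}
Boucheron, Lugosi and Massart, \emph{Concentration Inequalities}.

\bibitem{DTW}
Conrado da Costa, Debleena Thacker and Andrew Wade, \emph{Long-range one-dimensional internal diffusion-limited aggregation}, arXiv:2411.10113 (2024).

\bibitem{Getoor}
Getoor, Trans. AMS \textbf{101} (1961), 75--90.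

\bibitem{Kallenberg}
Kallenberg, \emph{Foundations of Modern Probability}, 2nd ed.

\end{thebibliography}
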